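# A zero-nonzero pattern that is spectrally arbitrary over $\mathbb Q$ but not over $\mathbb R$

## Two by two matrices, where only the size of the field matters

An $n\times n$ **zero-nonzero pattern** is an $n\times n$ matrix $S$ with entries $*$ and $0$. A matrix $A$ over a field $\mathbb F$ **has pattern** $S$ if, for all $i,j$, $A_{ij}\ne 0$ exactly when $S_{ij}=*$. So a star means "any nonzero number", never "any number".

The pattern $S$ is **spectrally arbitrary with respect to** $\mathbb F$ if every monic $f\in\mathbb F[t]$ of degree $n$ is the characteristic polynomial $\det(tI-A)$ of some matrix $A$ with entries in $\mathbb F$ and pattern $S$. In that case we also say that each such $f$ is realized.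

If we pass from $\mathbb Q$ to $\mathbb R$, there are more matrices available, but also more polynomials to realize. The question, posed in Yaroslav Shitov, "Three observations on spectra of zero-nonzero patterns", arXiv:1705.08765 (2017), is this: does there exist a zero-nonzero pattern which is spectrally arbitrary with respect to $\mathbb Q$ but not with respect to $\mathbb R$?

For $n=1$ nothing happens: the pattern $(*)$ never gives $t$, and the pattern $(0)$ gives only $t$. For $n=2$ we can settle everything.

**Proposition 1.** Let $\mathbb F$ be a field with $|\mathbb F|\ge 5$. The only $2\times2$ pattern that is spectrally arbitrary over $\mathbb F$ is the one with four stars.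

*Proof.* Let $S$ be spectrally arbitrary over $\mathbb F$. If both diagonal entries of $S$ are $0$, the trace of every matrix is $0$; if exactly one is $*$, the trace is never $0$. So both are $*$. If an off-diagonal entry is $0$, the determinant is the product of two nonzero diagonal entries, so $t^2$ is not realized. Hence all four entries are stars.

Conversely, take $f=t^2+c_1t+c_2$, and look for
$$A=\begin{pmatrix}-\lambda&1\\-\mu&-\lambda'\end{pmatrix},\qquad \det(tI-A)=t^2+(\lambda+\lambda')t+(\lambda\lambda'+\mu).$$
Choose $\lambda\in\mathbb F$ with $\lambda\ne0$, $\lambda\neq c_1$ and $\lambda(c_1-\lambda)\ne c_2$. The last condition excludes at most two values, since it excludes the roots of a quadratic. So at most $4$ values are forbidden and a choice exists. Put $\lambda'=c_1-\lambda\ne0$ and $\mu=c_2-\lambda\lambda'\ne0$. $\blacksquare$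

The bound $5$ is needed. Over $\mathbb F_3$, $c_1=0$ forces $\lambda'=-\lambda$ and $\lambda\lambda'=-\lambda^2=-1=2$, so $c_2=2$ would force $\mu=0$. Over $\mathbb F_4=\{0,1,\omega,\omega+1\}$, the condition $\lambda+\lambda'=1$ with $\lambda,\lambda'\ne0$ forces $\{\lambda,\lambda'\}=\{\omega,\omega+1\}$, whose product is $\omega^2+\omega=1$, so $c_2=1$ would force $\mu=0$.

So no $2\times 2$ pattern separates $\mathbb Q$ from $\mathbb R$. In the proof, each coefficient contained a variable entering linearly. We solved for that variable and only had to keep it away from $0$, so the arithmetic of the field never entered. What must change, for larger $n$, to make $\mathbb Q$ and $\mathbb R$ behave differently?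

There is one constraint to keep in mind. Identify a monic polynomial of degree $n$ with its coefficient vector $(c_1,\dots,c_n)$. If $S$ is spectrally arbitrary over $\mathbb Q$, then all of $\mathbb Q^n$ is realized, so the set of unrealized points of $\mathbb R^n$ contains no rational point, and hence no nonempty open set. A real failure must take place on a thin set that avoids $\mathbb Q^n$. A model of such a set is the curve $c'=\rho c^2$, $c\ne0$, with $\rho$ irrational. We shall make a matrix entry, which is required to be nonzero, equal to zero precisely because of an equation of this kind. The answer to the question is yes, and the pattern will have size $106$.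

## Interval patterns and sets of disjoint intervals

This section sets up a class of matrices whose characteristic polynomials can be read off from a list of intervals.

For integers $j\le i$ write $[j,i]=\{j,\dots,i\}$, of length $|[j,i]|=i-j+1$. Let $\mathcal F$ be a set of intervals contained in $[1,n]$. The pattern attached to $\mathcal F$ has $S_{i,i+1}=*$ for $1\le i\le n-1$, $S_{ij}=*$ for $i\ge j$ with $[j,i]\in\mathcal F$, and $0$ elsewhere.

**Normalization.** Let $A$ have this pattern over a field $F$. For $D=\mathrm{diag}(d_1,\dots,d_n)$ with all $d_i\ne0$, the matrix $D^{-1}AD$ has entries $A_{ij}d_j/d_i$. So it has the same pattern and the same characteristic polynomial. With $d_1=1$ and $d_{i+1}=d_i/A_{i,i+1}$ all its superdiagonal entries are $1$. We always assume this, and put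
$$x_I=-A_{ij}\ne0\qquad\text{for } I=[j,i]\in\mathcal F .$$
These are arbitrary nonzero elements of $F$.

**Proposition 2.** Write $\det(tI-A)=t^n+\sum_{k=1}^nP_kt^{n-k}$. Then
$$P(s):=1+\sum_{k\ge1}P_ks^k=\sum_{\mathcal C}\ \prod_{I\in\mathcal C}x_I\,s^{|I|},\tag{1}$$
where $\mathcal C$ runs over all sets of pairwise disjoint members of $\mathcal F$ (including $\mathcal C=\emptyset$).

*Proof.* Recall the cycle expansion. We have $\det(tI-A)=\sum_{T\subseteq[1,n]}t^{n-|T|}(-1)^{|T|}\det A[T]$, where $A[T]$ is the principal submatrix on $T$. Expand $\det A[T]$ over permutations of $T$. A permutation with cycles $C_1,\dots,C_m$ (fixed points included) has sign $\prod_r(-1)^{|C_r|-1}=(-1)^{|T|-m}$. So it contributes $(-1)^m\prod_r(\text{weight of }C_r)$ in total, where the weight is the product of the matrix entries along the cycle. Only cycles in the digraph of the nonzero entries of $A$ count.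

We find these cycles. The edges are $i\to i+1$, and $i\to j$ for $[j,i]\in\mathcal F$. Follow a simple cycle from its smallest vertex $j$. It goes $j\to j+1\to\dots\to i$ and then takes its first non-forward edge $i\to l$. Here $l\le i$, and $l\ge j$ because $j$ is smallest. So $l$ has already been visited, hence $l=j$. Thus the simple cycles are exactly $j\to j+1\to\dots\to i\to j$ with $[j,i]\in\mathcal F$. Such a cycle has vertex set $[j,i]$ and weight $A_{ij}$, since the forward edges have weight $1$. Including the sign $-1$ for each cycle, it contributes $-A_{ij}=x_{[j,i]}$. $\blacksquare$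

**Example.** Let $n=3$ and $\mathcal F=\{[1,1],[2,3],[1,3]\}$, so
$$A=\begin{pmatrix}a&1&0\\0&0&1\\c&b&0\end{pmatrix},\qquad x_{[1,1]}=-a,\quad x_{[2,3]}=-b,\quad x_{[1,3]}=-c .$$
The only disjoint pair is $[1,1],[2,3]$, so (1) gives $P=1+x_{[1,1]}s+x_{[2,3]}s^2+(x_{[1,3]}+x_{[1,1]}x_{[2,3]})s^3$. Directly, $\det(tI-A)=(t-a)(t^2-b)-c=t^3-at^2-bt+(ab-c)$, which agrees.

Two uses of (1) will recur. First, if $\mathcal F$ contains two intervals of the same length $k$ which play the same role in all disjointness relations, then their variables enter only through their sum. If $|F|\ge3$, that sum can be any $a\in F$: take $x\notin\{0,a\}$ and write $a=x+(a-x)$. So a pair of intervals acts as one free variable, with no nonvanishing condition. Second, a single interval of a given length gives a variable that must be nonzero. If the equations force it to be zero, there is no realization.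

## A quadratic form as the coefficient of a forced entry

We want an equation $w=Ny+\kappa$, where $w$ is a single entry (so $w\neq0$ is required), $y$ is free, and $N,\kappa$ depend on the coefficients of $f$. If $N\ne0$ we can choose $y$ to make $w\ne0$. If $N=0$ and $\kappa=0$ there is no realization. So $N$ should have no zeros over $\mathbb Q$, but have zeros over $\mathbb R$.

The binary form $X^2-3XY+Y^2$ suggests itself. We have
$$4(X^2-3XY+Y^2)=(2Y-3X)^2-5X^2 ,$$
so over $\mathbb Q$ it vanishes only at $X=Y=0$, because $\sqrt5$ is irrational; over $\mathbb R$ it vanishes on the lines $Y=\rho X$ with $\rho^2-3\rho+1=0$, that is, $\rho=\frac{3\pm\sqrt5}2$.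

The first attempt is to arrange $N=X^2-3XY+Y^2$ with $X=c^2$ and $Y=c'$, where $c,c'$ are two coefficients of $f$, and with $\kappa$ vanishing when all the other relevant coefficients do. This works for all rational $f$ with $(c,c')\neq(0,0)$. It breaks at $c=c'=0$: then $N=0$, and for $f=t^n$ also $\kappa=0$, so $w=0$. The rational polynomial $t^n$ is not realized. Replacing this form by another one does not help, since every form of positive degree vanishes at the origin.

The way past this point is to let the form depend on $(u,v)$, where the coefficients of $f$ prescribe not $u,v$ but the products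
$$\alpha u=c,\qquad \alpha v=c',$$
with $\alpha$ a free variable that is allowed to be $0$. If $c=c'=0$ we take $\alpha=0$, $u=0$, $v=1$, and the form can be nonzero. If $(c,c')\ne(0,0)$ then $\alpha\neq0$ is forced, and $u,v$ are determined by $\alpha$. So the vanishing of $N$ is decided by $c,c'$, provided that $N$ has suitable homogeneity.

It remains to produce such an $N$ from disjoint intervals. Suppose the intervals form independent groups, so that $P$ contains a product $Q(s)Y(s)$, where $Q$ has coefficients $u$ in degree $11$, $v$ in degree $24$, $\alpha u$ in degree $13=11+2$, $\alpha v$ in degree $26=24+2$, and $Y=1+y_1s^{27}+y_2s^{40}+y_3s^{51}+y_4s^{64}$. If nothing else contributes in degrees $40,51,64$, these equations determine $y_2,y_3,y_4$ from $y_1$. Passing from one exponent to a later one costs a factor $-u$, $-\alpha u$ or $-v$ for a step of $11$, $13$ or $24$. Four successive steps $13,11,13,11$ lead from $27$ to $75$, and two consecutive steps may be merged into one step $24$. The sum over all these paths will be the form we want.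

## The pattern of size 106

Let $n=106$ and $K=\{13,26,40,51,64,75\}$. Let $\mathcal F$ consist of the following intervals in $[1,106]$.

- **U**: $[23,23]$, $[24,24]$, $[23,24]$, and for each $k\in\{3,\dots,8\}\cup\{11,24\}$ the two intervals $[25-k,24]$, $[26-k,25]$ of length $k$.
- **A**: $[26,27]$, $[27,28]$.
- **V**: for each $j\in\{27,40,51,64\}$ the two intervals $[29,28+j]$, $[30,29+j]$ of length $j$.
- **Z**: for each $k\in\{9,\dots,29\}\setminus K$ the intervals $[22,k+21]$, $[23,k+22]$; for each $k\in\{30,\dots,105\}\setminus K$ the intervals $[1,k]$, $[2,k+1]$; and the single intervals $[1,75]$ and $[1,106]$.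
- **T**: $[31,106]$, of length $76$.

These are pairwise distinct: **U** consists of intervals ending at $23$, $24$ or $25$; those of **A**, **V**, **T** start at $26,27$, at $29,30$, and at $31$; those of **Z** start at $1,2,22$ or $23$ and end at $30$ or later; and within each group the distinctness is visible from the lengths and endpoints ($75\in K$, so $[1,75]$ is not listed twice). Let $S$ be the pattern attached to $\mathcal F$, and write
$$f=t^{106}+\sum_{k=1}^{106}c_kt^{106-k}.$$

**Theorem 1.** $S$ is spectrally arbitrary with respect to $\mathbb Q$ but not with respect to $\mathbb R$. The real polynomial $t^{106}+t^{93}+\frac{3+\sqrt5}2\,t^{80}$ is not the characteristic polynomial of any real matrix with pattern $S$.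

**Theorem 2.** Let $F$ be any field with $|F|\ge5$. A monic $f\in F[t]$ of degree $106$ is not the characteristic polynomial of a matrix over $F$ with pattern $S$ if and only if, for some $\rho\in F$ with $\rho^2-3\rho+1=0$,
$$c_{13}\ne0,\quad c_{26}=\rho c_{13}^2,\quad c_{40}=0,\quad c_{64}=(1-\rho)c_{13}c_{51},\quad c_{75}=0. \tag{E}$$

**Theorem 3.** For an arbitrary field $F$, $S$ is spectrally arbitrary over $F$ if and only if $|F|\ge5$ and $X^2-3X+1$ has no root in $F$. In characteristic $\ne2$ the second condition says that $5$ is not a square in $F$.

Each group has a task. **U**, **A** and **V** produce the product $QY$ of the last section. **Z** supplies a free variable in each of the degrees $9,\dots,105$ outside $K$, and the entry $w$ in degree $75$. In degree $106$ there is only one interval, $[1,106]$, whose variable cannot vanish, so **T** is there to give one more term in that degree.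

## The generating polynomial of the pattern

**Step 1: which intervals are disjoint.** This is what (1) needs.

- The **U**-intervals lie in $[1,25]$. Those of length $\ge2$ contain both $23$ and $24$. So the only disjoint pair inside **U** is $[23,23],[24,24]$.
- The two **A**-intervals lie in $[26,28]$ and share $27$.
- The **V**-intervals lie in $[29,93]$ and all contain $30$ and $31$, so no two of them are disjoint.
- Every **Z**-interval contains $[23,30]$: it starts at or before $23$ and ends at or after $30$. So it meets every **U**-interval (which contains $23$ or $24$), every **A**-interval (which contains $27$), every **V**-interval (which contains $30$), and every other **Z**-interval.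
- The interval $[31,106]$ is disjoint from all **U**- and **A**-intervals, and meets all **V**-intervals in $31$. The **Z**-intervals disjoint from it are those ending at $30$, namely $[22,30]$ (length $9$) and $[1,30]$ (length $30$).

**Step 2: names for the variables.** We group the variables that enter only through sums.

Let $\lambda,\lambda',\mu$ be the variables of $[23,23],[24,24],[23,24]$. Put $\pi_0=1$, $\pi_1=\lambda+\lambda'$, $\pi_2=\lambda\lambda'+\mu$. For $k\in\{3,\dots,8,11,24\}$ let $\pi_k$ be the sum of the two **U**-variables of length $k$; all other $\pi_k$ are $0$. Put $u=\pi_{11}$ and $v=\pi_{24}$. Let $\alpha$ be the sum of the two **A**-variables. Let $y_1,y_2,y_3,y_4$ be the sums of the two **V**-variables of lengths $27,40,51,64$. For $9\le k\le105$, $k\notin K$, let $z_k$ be the sum of the two **Z**-variables of length $k$. Let $w$ and $z_{106}$ be the variables of $[1,75]$ and $[1,106]$, let $\zeta_9,\zeta_{30}$ be the variables of $[22,30],[1,30]$, and let $\tau$ be that of $[31,106]$. So $\zeta_9$ is one of the two summands of $z_9$, and $\zeta_{30}$ one of the two summands of $z_{30}$. Set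
$$Q(s)=(1+\alpha s^2)\sum_k\pi_ks^k,\qquad Y(s)=1+y_1s^{27}+y_2s^{40}+y_3s^{51}+y_4s^{64}.$$

**Step 3: the sum over disjoint sets.** We sort the sets $\mathcal C$ in (1) by whether they contain a **Z**-interval and whether they contain $[31,106]$.

If $\mathcal C$ contains neither, it is a free combination of a disjoint set of **U**-intervals, at most one **A**-interval and at most one **V**-interval. The **U**-part contributes $\sum_k\pi_ks^k$, where the term $\lambda\lambda's^2$ of the pair $[23,23],[24,24]$ is inside $\pi_2$. The total is $Q(s)Y(s)$. If $\mathcal C$ contains a **Z**-interval and not $[31,106]$, it consists of this interval alone. If $\mathcal C$ contains $[31,106]$, it contains no **V**-interval, and the rest is either a disjoint set of **U**- and **A**-intervals, or exactly one of $[22,30]$, $[1,30]$. Hence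
$$P(s)=Q(s)Y(s)+\Big(ws^{75}+z_{106}s^{106}+\sum_{9\le k\le105,\,k\notin K}z_ks^k\Big)+\tau s^{76}\big(Q(s)+\zeta_9s^9+\zeta_{30}s^{30}\big).\tag{2}$$

**Step 4: the support of $Q$.** We have $Q_k=\pi_k+\alpha\pi_{k-2}$. The $\pi_k$ live in degrees $0,\dots,8,11,24$ and the shifted ones in degrees $2,\dots,10,13,26$. So the support of $Q$ lies in $\{0,1,\dots,11,13,24,26\}$, and
$$Q_0=1,\quad Q_{11}=u,\quad Q_{13}=\alpha u,\quad Q_{24}=v,\quad Q_{26}=\alpha v.\tag{3}$$

## The equations in degrees 13, 26, 40, 51, 64, 75

The degrees in $K$ are those in which no $z_k$ is available, so here the equations $P_k=c_k$ are real constraints. This section shows that they amount to the equation $w=Ny_1+\kappa$ that we wanted.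

**Step 1: writing the equations.** The third summand of (2) starts in degree $76$, and the bracket contributes only $w$, in degree $75$. So we need the coefficients of $QY$. In degrees $13$ and $26$ they are $Q_{13}$ and $Q_{26}$, because $Y$ has no exponent between $1$ and $26$. In the other degrees, subtract from $40,51,64,75$ the exponents $27,40,51,64$ not exceeding them:
$$40:\ 13,0;\qquad 51:\ 24,11,0;\qquad 64:\ 37,24,13,0;\qquad 75:\ 48,35,24,11.$$
Since $Q_{35}=Q_{37}=Q_{48}=0$ and $Q_{40}=Q_{51}=Q_{64}=Q_{75}=0$, the conditions $P_k=c_k$ for $k\in K$ are exactly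
$$\alpha u=c_{13},\qquad \alpha v=c_{26},\tag{4}$$
$$\begin{aligned}y_2&=c_{40}-\alpha uy_1, & y_3&=c_{51}-vy_1-uy_2,\\ y_4&=c_{64}-vy_2-\alpha uy_3, & w&=c_{75}-vy_3-uy_4.\end{aligned}\tag{5}$$

**Step 2: eliminating $y_2,y_3,y_4$.** We substitute successively:
$$\begin{aligned}
y_2&=c_{40}-\alpha u\,y_1,\\
y_3&=c_{51}-uc_{40}+(\alpha u^2-v)\,y_1,\\
y_4&=c_{64}-\alpha u\,c_{51}+(\alpha u^2-v)c_{40}+(2\alpha uv-\alpha^2u^3)\,y_1.
\end{aligned}$$
In the third line the coefficient of $c_{40}$ is $-v-\alpha u\cdot(-u)$, and that of $y_1$ is $\alpha uv-\alpha u(\alpha u^2-v)$. In $w=c_{75}-vy_3-uy_4$ the coefficient of $c_{51}$ is $-v+\alpha u^2$, that of $c_{40}$ is $uv-u(\alpha u^2-v)=2uv-\alpha u^3$, and that of $y_1$ is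
$$-v(\alpha u^2-v)-u(2\alpha uv-\alpha^2u^3)=\alpha^2u^4-3\alpha u^2v+v^2 .$$
Therefore
$$w=N\,y_1+\kappa,\qquad N=(\alpha u^2)^2-3(\alpha u^2)v+v^2,\tag{6}$$
$$\kappa=c_{75}-uc_{64}+(\alpha u^2-v)c_{51}+(2uv-\alpha u^3)c_{40}.\tag{7}$$

The form of $N$ can be seen without algebra. The coefficient of $y_1$ in $w$ is a sum over paths $27\to\dots\to75$ through $40,51,64$, with factor $-\alpha u$, $-u$, $-v$ for a step of $13$, $11$, $24$. The full path has the four steps $13,11,13,11$ and contributes $(\alpha u^2)^2$. Merging two consecutive steps replaces $\alpha u\cdot u$ by $v$ and changes the sign. There are three consecutive pairs, hence $-3(\alpha u^2)v$, and one way to merge two disjoint pairs, hence $+v^2$.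

**Step 3: $N$ in terms of the coefficients of $f$.** By (4), $\alpha^2(\alpha u^2)^2=(\alpha u)^4=c_{13}^4$, $\alpha^2(\alpha u^2)v=(\alpha u)^2(\alpha v)=c_{13}^2c_{26}$ and $\alpha^2v^2=c_{26}^2$. So
$$\alpha^2N=c_{13}^4-3c_{13}^2c_{26}+c_{26}^2.\tag{8}$$

Two remarks explain the design. First, shorter chains fail over $\mathbb Q$. Suppose we had demanded $y_3\ne0$ by keeping only one **V**-interval of length $51$. For $c_{13}=c_{26}=1$ and all other $c_k=0$, (4) gives $u=v=\alpha^{-1}$, so $\alpha u^2-v=0$ and $y_3=0$: a rational polynomial is lost. Suppose we had demanded $y_4\neq0$ by keeping only one interval of length $64$. Its coefficient $\alpha u(2v-\alpha u^2)$, multiplied by $\alpha$, is $c_{13}(2c_{26}-c_{13}^2)$, and $c_{13}=c_{26}=2$, all other $c_k=0$, forces $y_4=0$. Second, $\alpha$ must be able to vanish. If the interval $[27,28]$ is deleted, then $\alpha$ is a single nonzero entry, and (4)–(6) hold as before. For $f=t^{106}$ we then get $u=v=0$ from (4), and $w=0$ from (5). So the smaller pattern does not realize $t^{106}$ over any field. This is the failure of the first attempt, now in the actual pattern.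

## All remaining coefficients can be prescribed

The next lemma says that $w\neq0$ is the only obstruction.

**Lemma.** Let $|F|\ge5$ and $c_1,\dots,c_{106}\in F$. Suppose $\alpha,u,v\in F$ satisfy (4), and that $N\ne0$ or $\kappa\ne0$, where $N$ and $\kappa$ are given by (6) and (7). Then $f$ is the characteristic polynomial of a matrix over $F$ with pattern $S$.

*Proof.* First we note which quantities can be prescribed. Every element of $F$ is a sum of two nonzero elements, so $\alpha$, all $\pi_k$ with $k\in\{3,\dots,8,11,24\}$, all $y_j$ and all $z_k$ with $9\le k\le 105$, $k\notin K$, can be given arbitrary values by nonzero variables. The pair $(\pi_1,\pi_2)$ can be arbitrary as well, exactly as in Proposition 1: choose $\lambda\notin\{0,\pi_1\}$ with $\lambda(\pi_1-\lambda)\ne\pi_2$, which forbids at most $4$ values, and put $\lambda'=\pi_1-\lambda$, $\mu=\pi_2-\lambda\lambda'$.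

Take the given $\alpha$, $u=\pi_{11}$, $v=\pi_{24}$.

**Step 1: degrees $1$ to $8$.** Only $Q$ contributes here, as $Y-1$ starts in degree $27$, the bracket in (2) in degree $9$, and the last summand in degree $76$. Put recursively $\pi_k=c_k-\alpha\pi_{k-2}$ for $k=1,\dots,8$, with $\pi_{-1}=0$ and $\pi_0=1$. Then $P_k=Q_k=\pi_k+\alpha\pi_{k-2}=c_k$.

**Step 2: degrees in $K$.** Choose $y_1\in F$ with $Ny_1+\kappa\ne0$. If $N\neq0$ this excludes one value; if $N=0$ then $\kappa\ne0$ and any $y_1$ will do. Define $y_2,y_3,y_4,w$ by (5). By (6), $w\ne0$. Since (4) and (5) hold, $P_k=c_k$ for all $k\in K$.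

**Step 3: the other degrees from $9$ to $105$.** Put $\tau=1$. Now $Q$ and $Y$ are fixed. For $k=9,\dots,105$ with $k\notin K$, in increasing order, (2) reads
$$P_k=[QY]_k+z_k+\tau Q_{k-76}+\tau\zeta_9\,\delta_{k,85},$$
where $Q_m=0$ for $m<0$, and $\delta_{k,85}$ is $1$ if $k=85$ and $0$ otherwise. Define $z_k$ to be $c_k$ minus the other terms. Then split $z_k$ into two nonzero variables. The value $\zeta_9$ is fixed when $z_9$ is split, before it is needed at $k=85$. When splitting $z_{30}=\zeta_{30}+(z_{30}-\zeta_{30})$, choose $\zeta_{30}\notin\{0,z_{30},c_{106}\}$, which is possible since $|F|\ge4$. Apart from inside $z_{30}$, the variable $\zeta_{30}$ appears in (2) only in degree $76+30=106$, so this choice disturbs nothing. Now $P_k=c_k$ for all $k\le105$.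

**Step 4: degree $106$.** Since $\deg(QY)\le26+64=90$ and $Q_{30}=0$, we have $P_{106}=z_{106}+\tau\zeta_{30}=z_{106}+\zeta_{30}$. Put $z_{106}=c_{106}-\zeta_{30}$, which is nonzero by the choice of $\zeta_{30}$.

All variables are nonzero and $P_k=c_k$ for every $k$. $\blacksquare$

## Rational and real polynomials

*Proof of Theorem 1.*

**Over $\mathbb Q$: every polynomial is realized.** Let $c_1,\dots,c_{106}\in\mathbb Q$. We choose $\alpha,u,v$ satisfying (4) with $N\ne0$.

If $c_{13}=c_{26}=0$, take $\alpha=u=0$ and $v=1$. Then (4) holds and $N=1$.

Otherwise take $\alpha=1$, $u=c_{13}$, $v=c_{26}$. Then (4) holds, and by (8)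
$$4N=4c_{13}^4-12c_{13}^2c_{26}+4c_{26}^2=(2c_{26}-3c_{13}^2)^2-5c_{13}^4.$$
If $N=0$, then $5(c_{13}^2)^2$ is the square of a rational number, so irrationality of $\sqrt5$ forces $c_{13}=0$, and then $c_{26}=0$, a contradiction. So $N\ne0$.

In both cases the Lemma realizes $f$.

**Over $\mathbb R$: one polynomial is missed.** Let $\rho=\frac{3+\sqrt5}2$, so $\rho^2-3\rho+1=0$, and let $f=t^{106}+t^{93}+\rho\,t^{80}$. Thus $c_{13}=1$, $c_{26}=\rho$ and all other $c_k=0$. Suppose a real matrix with pattern $S$ has characteristic polynomial $f$, and normalize it. By (4), $\alpha u=1$, so $\alpha\ne0$. By (8), $\alpha^2N=1-3\rho+\rho^2=0$, so $N=0$. Since $c_{40}=c_{51}=c_{64}=c_{75}=0$, (7) gives $\kappa=0$. By (6), $w=0$. But $w=-A_{75,1}$ and $S_{75,1}=*$, so $w\ne0$: a contradiction. $\blacksquare$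

The argument over $\mathbb R$ used nothing about $\mathbb R$ except that $\rho$ lies in it. So it proves the following for any field $F$: if $\rho\in F$ and $\rho^2-3\rho+1=0$, then the polynomial with $c_{13}=1$, $c_{26}=\rho$ and all other $c_k=0$ is not realized over $F$.

## The exact set of missed polynomials

When $N=0$ is forced, the term $\kappa$ may still save the polynomial, and the free choice of $\alpha$ may help. Theorem 2 says when it cannot.

*Proof of Theorem 2.* Let $|F|\ge5$ and put $D=c_{13}^4-3c_{13}^2c_{26}+c_{26}^2$. If (E) holds for some $\rho$, then $c_{13}\ne0$ and $D=c_{13}^4(1-3\rho+\rho^2)=0$. We treat three cases, which exhaust all $f$.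

**Case 1: $c_{13}=c_{26}=0$.** Take $\alpha=u=0$, $v=1$; then $N=1$ and the Lemma realizes $f$. Also (E) fails, since it demands $c_{13}\ne0$.

**Case 2: $(c_{13},c_{26})\ne(0,0)$ and $D\ne0$.** Take $\alpha=1$, $u=c_{13}$, $v=c_{26}$; then $N=D\ne0$ by (8) and the Lemma realizes $f$. Also (E) fails, since it implies $D=0$.

**Case 3: $(c_{13},c_{26})\ne(0,0)$ and $D=0$.** Put $d=c_{13}$. If $d=0$, then $D=c_{26}^2=0$ and so $c_{26}=0$, which is excluded. Hence $d\ne0$. Put $\rho=c_{26}/d^2$; then $D=d^4(1-3\rho+\rho^2)$ gives $\rho^2-3\rho+1=0$. This is the only $\rho$ for which (E) could hold.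

We list all solutions of (4). Since $\alpha u=d\neq0$, we have $\alpha\ne0$, $u=d/\alpha$ and $v=\rho d^2/\alpha$; conversely every $\alpha\in F^*$ gives a solution. By (8), $N=0$ for each of them. So by (6) $w=\kappa$ in every realization. Substituting in (7), with
$$\alpha u^2-v=\alpha^{-1}(1-\rho)d^2,\qquad 2uv-\alpha u^3=\alpha^{-2}(2\rho-1)d^3,$$
we get
$$\kappa=c_{75}+\alpha^{-1}d\big[(1-\rho)d\,c_{51}-c_{64}\big]+\alpha^{-2}(2\rho-1)d^3c_{40}.\tag{9}$$

If $\kappa\ne0$ for some $\alpha\in F^*$, the Lemma realizes $f$. If $\kappa=0$ for all $\alpha\in F^*$, every realization would have $w=0$, so there is none. Hence $f$ is not realized exactly when (9), a polynomial of degree $\le2$ in $\alpha^{-1}$, vanishes for all $\alpha\in F^*$. As $\alpha^{-1}$ runs over the $|F|-1\ge4$ elements of $F^*$, this happens if and only if all three coefficients are zero.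

We check that $2\rho-1\ne0$. In characteristic $2$ it equals $1$. Otherwise $\rho=\frac12$ would give $\rho^2-3\rho+1=\frac14-\frac32+1=-\frac14\ne0$. Since also $d\ne0$, the three coefficients vanish if and only if
$$c_{75}=0,\qquad c_{64}=(1-\rho)d\,c_{51},\qquad c_{40}=0 .$$
Together with $c_{13}=d\ne0$ and $c_{26}=\rho d^2$ this is (E). $\blacksquare$

Over $\mathbb R$, the polynomials not realized by $S$ are therefore exactly those on the two sets (E) with $\rho=\frac{3\pm\sqrt5}2$. Each is cut out by four equations, one for each of $c_{26},c_{40},c_{64},c_{75}$ in terms of $c_{13}$ and $c_{51}$, on the open set $c_{13}\ne0$. So each has codimension $4$.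

## Which fields admit all polynomials

*Proof of Theorem 3.*

**Fields with $|F|\ge5$.** If $X^2-3X+1$ has no root in $F$, (E) never occurs, so $S$ is spectrally arbitrary over $F$ by Theorem 2. If it has a root $\rho\in F$, then $c_{13}=1$, $c_{26}=\rho$, all other $c_k=0$ satisfies (E), so $S$ is not spectrally arbitrary over $F$.

**Fields with $|F|<5$.** We must show that $S$ fails over each of $\mathbb F_2,\mathbb F_3,\mathbb F_4$. Recall that (2)–(8) hold over every field.

Over $\mathbb F_2$ all variables are $1$, so $c_1=P_1=\lambda+\lambda'=1+1=0$ in every realization, and no $f$ with $c_1=1$ is realized.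

Over $\mathbb F_4$ we have $X^2-3X+1=X^2+X+1$, which has a root $\rho$. The polynomial with $c_{13}=1$, $c_{26}=\rho$ and all other $c_k=0$ is not realized, by the argument over $\mathbb R$ in the proof of Theorem 1, which is valid over any field containing $\rho$.

Over $\mathbb F_3$ the polynomial $X^2-3X+1=X^2+1$ has no root, so the obstruction must come from the size of the field. Take $c_2=2$ and all other $c_k=0$. In a realization, $P_1=\lambda+\lambda'=0$ and $P_2=\pi_2+\alpha\pi_0=\lambda\lambda'+\mu+\alpha=2$. Now $\lambda\lambda'=-\lambda^2=-1=2$, so $\mu=-\alpha$. As $\mu\ne0$, this gives $\alpha\ne0$. Then (4), with $c_{13}=c_{26}=0$, gives $u=v=0$, and (5) gives $w=c_{75}-vy_3-uy_4=c_{75}=0$, a contradiction.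

**Characteristic $\ne2$.** Here $4(X^2-3X+1)=(2X-3)^2-5$, and $2X-3$ runs through all of $F$ as $X$ does. So there is a root in $F$ if and only if $5$ is a square in $F$. $\blacksquare$

Theorem 3 contains the first statement of Theorem 1 again, since $\mathbb Q$ is infinite, $\sqrt5\notin\mathbb Q$ and $\sqrt5\in\mathbb R$. It also shows that $S$ is spectrally arbitrary over a number field $L$ if and only if $\sqrt5\notin L$; in particular the property is already lost in passing from $\mathbb Q$ to $\mathbb Q(\sqrt5)$.
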